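\title{Planar sets whose projections in countably many directions have half the dimension}

\begin{abstract}
Let $\Omega$ be a countable set of directions in the plane and let $0<t<2$. We construct a compact set $E\subset[0,1]^2$ of Hausdorff dimension $t$ whose orthogonal projections in all directions of $\Omega$ have Hausdorff and upper box dimension $t/2$. This answers a question of Chen and Miao, and it determines all pairs $(t,u)$ for which some set of Hausdorff dimension $t$ has projections of upper box dimension $u$ in all directions of $\Omega$. The set $E$ is a copy of a product $X\times X$, where $X$ is an infinite sum of generalized arithmetic progressions generated by monomials in the slopes. Nothing is assumed about the Diophantine nature of the slopes: a submodularity inequality for covering numbers takes the place of counting points.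
\end{abstract}

\section{Introduction}\label{sec:intro}

For $e\in S^1$ let $\pi_e$ be the orthogonal projection of $\mathbb R^2$ onto the line $\operatorname{span}(e)$. We identify $\pi_e(E)$ with its isometric copy $\{z\cdot e: z\in E\}\subset\mathbb R$. We write $\dim_H$ for Hausdorff dimension and $\overline{\dim}_B$ for upper box dimension; the definitions are recalled in Section~\ref{sec:dim}. How small can the projections of a set of dimension $t$ be in a prescribed family of directions?

Two bounds are immediate. Let $E\subset[0,1]^2$ be nonempty. After a rotation, $E$ lies in the product of $\pi_e(E)$ with a bounded interval. If $e$ and $e'$ are not parallel, the invertible linear map $z\mapsto(z\cdot e,z\cdot e')$ sends $E$ into $\pi_e(E)\times\pi_{e'}(E)$. Since $\dim_H\le\overline{\dim}_B$, and the upper box dimension of a product is at most the sum of those of the factors, we get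
\begin{align}
\dim_HE&\le\overline{\dim}_B\pi_e(E)+1,\label{eq:one}\\
\dim_HE&\le\overline{\dim}_B\pi_e(E)+\overline{\dim}_B\pi_{e'}(E)\qquad(e,e'\text{ not parallel}).\label{eq:two}
\end{align}
In a single direction a whole dimension can be lost, as a segment perpendicular to $e$ shows. In two directions the projections of a set of dimension $t$ cannot both have dimension below $t/2$, and for the two coordinate directions a product $X\times X$ is the natural candidate for equality. A third direction brings in arithmetic. The projection of $X\times X$ in a direction of slope $\theta$ is similar to the sumset $X+\theta X=\{x+\theta y:x,y\in X\}$, which can be much larger than $X$. For the middle-thirds Cantor set $C$, whose points have ternary digits $0$ and $2$, the points of $\frac12(C+C)$ have arbitrary ternary digits, so $C+C=[0,2]$ although $\overline{\dim}_BC\le\log 2/\log 3$. The following question comes from the work of Chen and Miao \cite{CM}.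

\begin{quote}
\emph{Given a countable set $\Omega\subset S^1$ and $t\in(0,2)$, is there a set $E\subset[0,1]^2$ with $\dim_HE=t$ and $\overline{\dim}_B\pi_e(E)=t/2$ for all $e\in\Omega$?}
\end{quote}

The answer is yes, and $E$ can be taken to be a compact product set.

\begin{theorem}\label{thm:main}
Let $\Omega\subset S^1$ be countable and $t\in(0,2)$. There is a compact set $X\subset\mathbb R$ with $0\in X$ such that an image $E\subset[0,1]^2$ of $X\times X$ under a homothety followed by a translation satisfies
\begin{itemize}
\item $\dim_HE=\overline{\dim}_BE=t$;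
\item $\dim_H\pi_e(E)=\overline{\dim}_B\pi_e(E)=t/2$ for all $e\in\Omega$;
\item $\dim_H\pi_e(E)\ge t/2$ for all $e\in S^1$.
\end{itemize}
\end{theorem}

It follows that \eqref{eq:one} and \eqref{eq:two} are the only constraints on a common value of the dimensions of the projections.

\begin{theorem}\label{thm:class}
Let $\Omega\subset S^1$ be countable and nonempty, $t\in[0,2]$ and $u\in[0,1]$. Consider the statement: there is a set $E\subset[0,1]^2$ with $\dim_HE=t$ and $\overline{\dim}_B\pi_e(E)=u$ for all $e\in\Omega$.
\begin{itemize}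
\item[(i)] If $\Omega$ contains two non-parallel directions, the statement holds if and only if $u\ge t/2$.
\item[(ii)] If all directions in $\Omega$ are parallel, it holds if and only if $u\ge t-1$.
\end{itemize}
\end{theorem}

In particular, $t/2$ is the least possible common value as soon as $\Omega$ contains two non-parallel directions.

The substance of Theorem~\ref{thm:main} is the upper bound $\overline{\dim}_B(X+\theta X)\le t/2$ for a set $X$ with $\dim_H(X\times X)=t$. It is a bound on covering numbers at \emph{every} small scale, so a construction that changes with the scale must also be controlled during its changes. Section~\ref{sec:rational} treats rational slopes by hand and isolates what breaks for other slopes. Sections~\ref{sec:selfsim} and~\ref{sec:submod} study self-similar sets whose digits form a progression, and prove the inequality that replaces counting. Section~\ref{sec:chain} builds a chain of such sets that handles more and more slopes, and Section~\ref{sec:glue} glues the chain into $X$. Theorem~\ref{thm:class} is proved in Section~\ref{sec:class}.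

\section{Dimensions and covering numbers}\label{sec:dim}

For a bounded nonempty set $U\subset\mathbb R$ and $r>0$, let $N(U,r)$ be the least number of closed intervals of length $r$ that cover $U$; for $U\subset\mathbb R^2$ use closed axis-parallel squares of side $r$. The upper box dimension is
\[
\overline{\dim}_BU=\limsup_{r\to0}\frac{\log N(U,r)}{\log(1/r)} .
\]
When the limit exists we call it the box dimension and write $\dim_BU$. For $\sigma\ge0$, the Hausdorff measure $\mathcal H^\sigma(U)$ is the limit as $\delta\to0$ of the infimum of $\sum_k(\operatorname{diam}U_k)^\sigma$ over countable covers of $U$ by sets of diameter at most $\delta$, and $\dim_HU=\inf\{\sigma:\mathcal H^\sigma(U)=0\}$. Box dimension covers a set by pieces of one size, Hausdorff dimension allows all sizes at once. We use the following standard facts.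
\begin{itemize}
\item[(D1)] $\dim_H\le\overline{\dim}_B$. Both are monotone under inclusion and invariant under invertible affine maps.
\item[(D2)] $N(U\times V,r)\le N(U,r)N(V,r)$, so $\overline{\dim}_B(U\times V)\le\overline{\dim}_BU+\overline{\dim}_BV$.
\item[(D3)] A finite cover by closed sets also covers the closure, so $\overline{\dim}_B\overline U=\overline{\dim}_BU$. Adding a countable set does not change $\dim_H$.
\item[(D4)] Say that a Borel probability measure $\mu$ \emph{has exponent} $\sigma$ if for every $\varepsilon>0$ there is $r_0>0$ with $\mu(B(z,r))\le r^{\sigma-\varepsilon}$ for all closed balls of radius $r<r_0$. If a compact set $K$ carries such a measure, then $\dim_HK\ge\sigma$ (the mass distribution principle). A disk of radius $r$ lies in a product of two intervals of radius $r$, so the product of measures on $\mathbb R$ with exponents $\sigma,\sigma'$ has exponent $\sigma+\sigma'$.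
\end{itemize}

On the line it is convenient to pass between covers and separated sets. Let $S(U,r)$ be the largest cardinality of a subset of $U$ with pairwise distances greater than $r$. For $M\ge1$,
\begin{equation}\label{eq:NS}
S(U,r)\le N(U,r),\qquad N(U,2r)\le S(U,r),\qquad N(U,r)\le\lceil M\rceil N(U,Mr).
\end{equation}
Indeed, an interval of length $r$ contains at most one point of a separated set; the intervals of radius $r$ around the points of a largest separated set cover $U$; and an interval of length $Mr$ is covered by $\lceil M\rceil$ intervals of length $r$. The last two bounds give $N(U,r)\le2S(U,r)$. For $c\ge0$ and finite $F$,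
\begin{equation}\label{eq:thick}
N(U+[-cr,cr],r)\le\lceil2c+1\rceil N(U,r),\qquad N(U+F,r)\le|F|\,N(U,r),
\end{equation}
since thickening turns an interval of length $r$ into one of length $(2c+1)r$.

\section{Rational slopes, and the obstacle for other slopes}\label{sec:rational}

The Cantor set fails because its digit set $\{0,2\}$ grows by the factor $3/2$ under addition, and this factor is not small compared with the base $3$. A long arithmetic progression grows by a bounded factor too, but a bounded factor is negligible if the base tends to infinity. This settles all rational slopes at once.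

\begin{proposition}\label{prop:rational}
Let $0<s<1$, $R_j=1+2+\dots+j$, and
\[
X=\Big\{\sum_{l\ge1}2^{-R_l}a_l:\ a_l\in\mathbb Z,\ 0\le a_l<\lfloor2^{sl}\rfloor\Big\}.
\]
Then $X\subset[0,1]$ is compact, carries a measure of exponent $s$, and $\overline{\dim}_B(X+\theta X)\le s$ for every rational $\theta$.
\end{proposition}

\begin{proof}
Since $a_l<2^l-1$, the tail of the series after the $j$-th term lies in $[0,2^{-R_j})$, because $\sum_{l>j}2^{-R_l}(2^l-1)=\sum_{l>j}(2^{-R_{l-1}}-2^{-R_l})=2^{-R_j}$. So the series converges uniformly, and $X$ is a continuous image of a product of finite sets. The $j$-th partial sum is a multiple of $2^{-R_j}$ whose $l$-th block of binary digits records $a_l$. Hence all points of $X$ in an interval $[k2^{-R_j},(k+1)2^{-R_j})$ have the same $a_1,\dots,a_j$.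

Let $\mu$ be the law of the sum when the $a_l$ are independent and uniform. Each of these intervals has measure at most $\prod_{l\le j}\lfloor2^{sl}\rfloor^{-1}\le2^{j-sR_j}$. If $2^{-R_{j+1}}<r\le2^{-R_j}$, a ball of radius $r$ meets at most three of them, and $2^{-R_j}<2^{j+1}r$, so $\mu(B(x,r))\le3\cdot2^{2j+1}r^s$. As $j/R_j\to0$, the measure $\mu$ has exponent $s$.

Let $\theta=p/q$ with $q\ge1$ and $k=|p|+q$. A point of $qX+pX$ is $\sum2^{-R_l}c_l$ with integers $|c_l|\le k2^{sl}$, which leaves at most $3k2^{sl}$ values for $c_l$, and its tail after the $j$-th term is at most $k2^{-R_j}$ in absolute value. If $2^{-R_j}\le r<2^{-R_{j-1}}$, then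
\[
N(qX+pX,r)\le2k\prod_{l\le j}3k2^{sl}=2k(3k)^j2^{sR_j}\le2k(6k)^jr^{-s}.
\]
As $j/R_{j-1}\to0$, this gives $\overline{\dim}_B(X+\theta X)\le s$.
\end{proof}

With $s=t/2$, the deduction at the end of Section~\ref{sec:glue} turns this into Theorem~\ref{thm:main} for rational slopes.

For a transcendental slope $\theta$ the natural digit set is a progression generated by powers of $\theta$,
\[
Q=\{a_0+a_1\theta+\dots+a_{n-1}\theta^{n-1}:\ a_k\in\mathbb Z,\ |a_k|\le M\},\qquad|Q|=(2M+1)^n .
\]
Multiplication by $\theta$ shifts the generators and creates only one new generator. So $Q+\theta Q$ consists of sums $c_0+\dots+c_n\theta^n$ with $|c_k|\le2M$, and $|Q+\theta Q|\le(4M+1)^{n+1}\le2^{n+1}|Q|^{1+1/n}$. The exponent $1+1/n$ tends to $1$, which suggests letting $n$ grow with the scale.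

The obstacle is that cardinalities are no longer covering numbers. In Proposition~\ref{prop:rational} distinct partial sums were multiples of $2^{-R_j}$, hence separated. Now take $n=2$ and suppose $|\theta-p/q|\le r/M$. Every point $a_0+a_1\theta$ of $Q$ is within $r$ of the fraction $(a_0q+a_1p)/q$, so $N(Q,2r)\le2M(|p|+q)+1$, which is far below $|Q|=(2M+1)^2$ when $M$ is large compared with $|p|+q$. Counting bounds the covering numbers of $X+\theta X$ from above, but it does not bound those of $X$ from below, and we have no Diophantine information with which to exclude such near-coincidences. The proof below therefore never computes the dimension of its building blocks. It compares dimensions of sumsets with one another, and it adjusts the coefficient bounds in small steps until the dimension comes close to $s$.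

\section{Self-similar sets with progressions as digits}\label{sec:selfsim}

For an integer $m\ge1$ and a finite set $Q\subset\mathbb R$ with $0\in Q$, put
\[
X(m,Q)=\Big\{\sum_{j\ge0}2^{-mj}q_j:\ q_j\in Q\Big\},\qquad X^{<J}=\Big\{\sum_{0\le j<J}2^{-mj}q_j:\ q_j\in Q\Big\}.
\]
The finite set $X^{<J}$ depends on the pair $(m,Q)$, not only on the set $X=X(m,Q)$. The set $X$ is compact, $X^{<J}\subset X$ because $0\in Q$, and
\begin{equation}\label{eq:rules}
X=X^{<J}+2^{-mJ}X,\qquad X(m,Q)+X(m,Q')=X(m,Q+Q'),\qquad cX(m,Q)=X(m,cQ).
\end{equation}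
Different digit sequences may give equal or nearly equal points. Even so, self-similarity forces the covering numbers to grow regularly.

\begin{lemma}\label{lem:box}
Let $X=X(m,Q)$ and $L=\max_{x\in X}|x|$. Then
\begin{equation}\label{eq:trunc}
N(X^{<J},2^{-mJ})\le N(X,2^{-mJ})\le\lceil2L+1\rceil N(X^{<J},2^{-mJ})\qquad(J\ge0).
\end{equation}
The box dimension $d=\dim_BX\in[0,1]$ exists, and $N(X,r)\le Cr^{-d}$ for $0<r\le1$, with $C$ depending only on $(m,Q)$.
\end{lemma}

\begin{proof}
The bounds \eqref{eq:trunc} follow from $X^{<J}\subset X\subset X^{<J}+2^{-mJ}[-L,L]$ and \eqref{eq:thick}. Put $N_J=N(X,2^{-mJ})$ and $\rho=2^{-mJ}$. We show that $X$ contains about $N_J$ well separated copies of $\rho X$. By \eqref{eq:NS} and \eqref{eq:trunc}, with $C_1=\lceil4L+2\rceil\lceil2L+1\rceil$,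
\[
S(X^{<J},(2L+1)\rho)\ge N(X^{<J},(4L+2)\rho)\ge N_J/C_1 .
\]
Take that many points $x_i\in X^{<J}$ with pairwise distances greater than $(2L+1)\rho$. The sets $x_i+\rho X$ lie in $X$ and have mutual distances greater than $\rho$. Choosing a $\rho2^{-mJ'}$-separated subset in each of them gives
\[
N_{J+J'}\ge S(X,\rho2^{-mJ'})\ge\frac{N_J}{C_1}\,S(X,2^{-mJ'})\ge\frac{N_JN_{J'}}{2C_1}.
\]
So $\alpha_J=\log_2(N_J/2C_1)$ satisfies $\alpha_{J+J'}\ge\alpha_J+\alpha_{J'}$. For such a sequence Fekete's lemma states that $\alpha_J/J$ converges to $\sup_{J\ge1}\alpha_J/J$. Since $1\le N_J\le\lceil2L2^{mJ}\rceil+1$, the limit $d=\lim\log_2N_J/(mJ)$ lies in $[0,1]$, and $N_J\le2C_12^{mdJ}$ for $J\ge1$. If $2^{-m(J+1)}<r\le2^{-mJ}$, then $N_J\le N(X,r)\le N_{J+1}\le2C_12^mr^{-d}$. This gives the bound on $N(X,r)$ and shows that $\dim_BX=d$.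
\end{proof}

For a finite family of reals $g=(g_i)_{i\in I}$, with repetitions allowed, and integers $N=(N_i)_{i\in I}$, $N_i\ge0$, define the generalized arithmetic progression and the associated self-similar set
\[
P(g,N)=\Big\{\sum_{i\in I}a_ig_i:\ a_i\in\mathbb Z,\ |a_i|\le N_i\Big\},\qquad X_m(g,N)=X(m,P(g,N)).
\]
We call $X_m(g,N)$ a \emph{progression set in base $2^m$}, with \emph{generators} $g_i$, \emph{bounds} $N_i$ and \emph{rank} $|g|=|I|$; the rank refers to the given representation. For $I=\emptyset$ the set is $\{0\}$. When all bounds equal $M$ we write $X_m(g,M)$. By \eqref{eq:rules}, a sum of progression sets in base $2^m$ is the progression set obtained by concatenating the families, and $cX_m(g,N)=X_m(cg,N)$. Grouping the digits in blocks of length $\ell$ changes the base: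
\begin{equation}\label{eq:regroup}
X_m(g,M)=X_{m\ell}(\tilde g,M),\qquad\tilde g=(2^{-ml}g_i)_{0\le l<\ell,\ i\in I},\qquad\frac{|\tilde g|}{m\ell}=\frac{|g|}{m}.
\end{equation}

\begin{example}\label{ex:rankone}
For the single generator $1$ we have $\dim_BX_m(1,M)=\min\{1,\log_2(2M+1)/m\}$. Let first $2M+1\le2^m$. If two digit sequences of length $J$ give the same sum, multiplying by $2^{m(J-1)}$ shows that the last digits are congruent modulo $2^m$; they differ by at most $2M<2^m$, so they are equal, and we repeat. Thus $X^{<J}$ consists of $(2M+1)^J$ distinct multiples of $2^{-m(J-1)}$, and \eqref{eq:trunc} gives the formula. If $2M+1\ge2^m$, the digits include $-M+\{0,\dots,2^m-1\}$, so $X_m(1,M)$ contains a translate of the interval $[0,2^m]$.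
\end{example}

In this example tripling $2M+1$ costs at most $\log_23/m$ in dimension. The same holds for each generator of any progression set, whatever the overlaps. From now on $\lambda=\log_23<2$.

\begin{lemma}\label{lem:triple}
Let $I_0\subset I$, and suppose $N_i'\le3N_i+1$ for $i\in I_0$ and $N_i'\le N_i$ for $i\notin I_0$. Then $\dim_BX_m(g,N')\le\dim_BX_m(g,N)+\lambda|I_0|/m$.
\end{lemma}

\begin{proof}
Every integer of absolute value at most $3M+1$ has the form $a+\epsilon(2M+1)$ with $|a|\le M$ and $\epsilon\in\{-1,0,1\}$. So $P(g,N')\subset P(g,N)+F$, where $F=\{\sum_{i\in I_0}\epsilon_i(2N_i+1)g_i\}$ has at most $3^{|I_0|}$ elements. Hence $X_m(g,N')^{<J}$ lies in $3^{|I_0|J}$ translates of $X_m(g,N)^{<J}$. Compare covering numbers at scale $2^{-mJ}$ using \eqref{eq:thick} and \eqref{eq:trunc}, take $\log_2$, divide by $mJ$, and let $J\to\infty$.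
\end{proof}

\section{A submodularity inequality}\label{sec:submod}

We want to show that adding one more dilate $\theta^KH$ to the sum $H+\theta H+\dots+\theta^{K-1}H$ costs little dimension when $K$ is large. A model from linear algebra shows why. For subspaces $U,V,W$ of a finite-dimensional space,
\[
\dim(U+V+W)+\dim W\le\dim(U+W)+\dim(V+W),
\]
because $U+W$ and $V+W$ have sum $U+V+W$ and their intersection contains $W$. Read it as a law of diminishing returns: adding $U$ to $V+W$ gains no more than adding $U$ to $W$. If each new dilate gains no more than the earlier ones, and the total is at most $1$, then the gain at step $K$ is at most $1/K$. For sets of reals the following Ruzsa-type covering argument gives a version in which $W+W-W$ replaces $W$ in one place.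

\begin{lemma}\label{lem:ruzsa}
For bounded nonempty $U,V,W\subset\mathbb R$ and $r>0$,
\[
N(U+V+W,r)\,N(W,r)\le6\,N(U+W,r)\,N(V+W+W-W,r).
\]
\end{lemma}

\begin{proof}
Consider families $u_1,\dots,u_k\in U$ with $|u_i+w-u_j-w'|>r$ for all $i\ne j$ and $w,w'\in W$. Taking $w=w'$ shows that $k\le S(U,r)$, so there is a maximal family. Translating a largest $r$-separated subset of $W$ by $u_1,\dots,u_k$ gives $kS(W,r)\le S(U+W,r)$, so $k\le2N(U+W,r)/N(W,r)$ by \eqref{eq:NS}. Let $u\in U$. Either $u$ is some $u_i$, or by maximality $|u+w-u_i-w'|\le r$ for some $i,w,w'$. In both cases $u\in u_i+W-W+[-r,r]$. Therefore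
\[
U+V+W\subset\bigcup_{i\le k}\big(u_i+(V+W+W-W)+[-r,r]\big),
\]
and \eqref{eq:thick} gives $N(U+V+W,r)\le3k\,N(V+W+W-W,r)$.
\end{proof}

A subspace satisfies $W+W-W=W$. A progression set satisfies this up to a tripling of the bounds, which is cheap when the rank is small compared with $m$. This is the reason for using symmetric progressions as digits.

\begin{lemma}\label{lem:submod}
Let $U,V,W$ be progression sets in base $2^m$, with $W=X_m(w,M)$. Then
\[
\dim_B(U+V+W)-\dim_B(V+W)\le\dim_B(U+W)-\dim_BW+\lambda|w|/m .
\]
\end{lemma}

\begin{proof}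
All the box dimensions exist by Lemma~\ref{lem:box}; this is needed for the factor $N(W,r)$, which stands on the left in Lemma~\ref{lem:ruzsa}. Letting $r\to0$ there gives
\[
\dim_B(U+V+W)+\dim_BW\le\dim_B(U+W)+\dim_B(V+W+W-W).
\]
We have $W=-W$, and an integer of absolute value at most $3M_i$ is a sum of three integers of absolute value at most $M_i$, so $W+W-W=X_m(w,3M)$. Thus $V+W+W-W$ arises from $V+W$ by tripling $|w|$ of the bounds, and Lemma~\ref{lem:triple} completes the proof.
\end{proof}

\begin{lemma}\label{lem:geom}
Let $H=X_m(h,M)$, $\theta\ne0$, $K\ge1$, and $A_j=\sum_{0\le i<j}\theta^iH$, with $A_0=\{0\}$. Then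
\[
\dim_BA_{K+1}\le\dim_BA_K+\frac1K+\lambda K|h|/m .
\]
\end{lemma}

\begin{proof}
Put $d_j=\dim_BA_j$ and let $0\le j\le K-1$. Split $A_K$ into its last $j$ summands $W=\theta^{K-j}A_j$, of rank $j|h|$, and the others $V=A_{K-j}$, and let $U=\theta^KH$. Then $U+V+W=A_{K+1}$, $V+W=A_K$ and $U+W=\theta^{K-j}A_{j+1}$. Since $\theta\ne0$, dilation by $\theta^{K-j}$ preserves dimension, and Lemma~\ref{lem:submod} gives $d_{K+1}-d_K\le d_{j+1}-d_j+\lambda K|h|/m$. Averaging over $j=0,\dots,K-1$, the differences telescope to $(d_K-d_0)/K\le1/K$.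
\end{proof}

\begin{example}\label{ex:stop}
Let $m=km'$, $\theta=2^{-m'}$, $2M+1\le2^{m'}$ and $H=X_m(1,M)$. For $j\le k$ the points of $A_j$ are the sums $\sum2^{-m'l}a_l$ with $|a_l|\le M$ and $a_l=0$ unless $l\bmod k<j$. The argument of Example~\ref{ex:rankone} in base $2^{m'}$ gives $d_j=j\log_2(2M+1)/m$. At the next step $\theta^kH=2^{-m}H\subset H$, so $A_{k+1}\subset A_k+H$, which doubles one bound, and $d_{k+1}\le d_k+\lambda/m$ by Lemma~\ref{lem:triple}. The gains are constant for $k$ steps and then collapse. For $2M+1=2^{m'}-1$ and large $m'$ the gain from $A_{k-1}$ to $A_k$ is close to $1/k$, so the term $1/K$ in Lemma~\ref{lem:geom} has the right order.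
\end{example}

\section{A chain of self-similar sets}\label{sec:chain}

The loss in Lemma~\ref{lem:geom} tends to zero only if the number of powers tends to infinity and the base grows faster than the rank. So we need infinitely many self-similar sets, used at successive ranges of scales. The next proposition provides them; property (P3) will control the passage from one set to the next.

\begin{proposition}\label{prop:chain}
Let $0<s<1$ and let $\theta_1,\theta_2,\dots$ be nonzero reals. There are pairs $(w_i,Q_i)$, $i\ge1$, such that the sets $X_i=X(w_i,Q_i)$ satisfy: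
\begin{itemize}
\item[(P1)] $\dim_BX_i\to s$;
\item[(P2)] $\limsup_{i\to\infty}\dim_B(X_i+\theta_pX_i)\le s$ for each $p$;
\item[(P3)] for each $i$ there is $X_i^*\in\{X_i,X_{i+1}\}$ with $X_i^{<J}+2^{-w_iJ}X_{i+1}\subset X_i^*$ for all $J\ge0$.
\end{itemize}
\end{proposition}

\subsection*{The sets of generation $n$}
To handle $\theta_1,\dots,\theta_n$ together, we use all monomials of degree less than $n$ in each variable. Let $I_n=\{0,\dots,n-1\}^n$ and $g_n=(\theta^\kappa)_{\kappa\in I_n}$, where $\theta^\kappa=\prod_{i\le n}\theta_i^{\kappa_i}$. This family has rank $n^n$ and contains $1$. Let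
\[
m_n=2\prod_{l\le n}l^{\,l+1},\qquad\eta_n=\lambda n^n/m_n\le1/n,\qquad M_a=(3^a-1)/2\quad(a\ge0),
\]
so that $m_n$ divides $m_{n+1}$, $M_0=0$ and $M_{a+1}=3M_a+1$. Put $Z_n(a)=X_{m_n}(g_n,M_a)$. As $a$ increases from $0$, the dimension of $Z_n(a)$ starts at $0$, is nondecreasing, and rises by at most $\eta_n$ per step by Lemma~\ref{lem:triple}. It equals $1$ once $3^a\ge2^{m_n}$, since then $Z_n(a)\supset X_{m_n}(1,M_a)$ contains an interval by Example~\ref{ex:rankone}. As $0<s<1$, the least $a_n$ with $\dim_BZ_n(a_n)\ge s$ exists, $a_n\ge1$, and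
\begin{equation}\label{eq:an}
s\le\dim_BZ_n(a_n)\le s+\eta_n .
\end{equation}

The sets $Z_n(a_n)$ satisfy (P1), and we shall see that they satisfy (P2). For (P3) we want consecutive digit sets to be nested. The sum $Z_n(a_n)+Z_{n+1}(a_{n+1})$ contains both neighbors, but for its dimension we only have a bound near $2s$. We therefore trade one set for the other gradually, inside the family
\[
T_n(a,b)=Z_n(a)+Z_{n+1}(b),\qquad f_n(a,b)=\dim_BT_n(a,b).
\]
By \eqref{eq:regroup} with $\ell_n=m_{n+1}/m_n$ we have $Z_n(a)=X_{m_{n+1}}(\tilde g_n,M_a)$, where $\tilde g_n=(2^{-m_nl}\theta^\kappa)_{0\le l<\ell_n,\ \kappa\in I_n}$ and $\lambda|\tilde g_n|/m_{n+1}=\eta_n$. So $T_n(a,b)=X(m_{n+1},Q_n(a,b))$ with $Q_n(a,b)=P(\tilde g_n,M_a)+P(g_{n+1},M_b)$. This digit set increases with $a$ and with $b$. Hence $f_n$ is nondecreasing in each variable, and Lemma~\ref{lem:triple} gives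
\begin{equation}\label{eq:steps}
f_n(a+1,b)\le f_n(a,b)+\eta_n,\qquad f_n(a,b+1)\le f_n(a,b)+\eta_{n+1}.
\end{equation}

\begin{lemma}\label{lem:stable}
Let $1\le p\le n$, $a,b\ge0$ and $T=T_n(a,b)$. Then $\dim_B(T+\theta_pT)\le\dim_BT+8/n$.
\end{lemma}

\begin{proof}
All sets are taken in base $2^m$ with $m=m_{n+1}$. Let $A=Z_n(a)$ and $B=Z_{n+1}(b)$. Let $H$ be the progression set with bounds $M_a$ generated by the members of $\tilde g_n$ with $\kappa_p=0$, and $H'$ the one with bounds $M_b$ generated by the members of $g_{n+1}$ with $\kappa_p=0$. Sorting the generators by the exponent $\kappa_p$ gives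
\[
A=\sum_{0\le k<n}\theta_p^kH,\qquad B=\sum_{0\le k<n+1}\theta_p^kH',
\]
and the ranks of $H,H'$ are $|\tilde g_n|/n$ and $|g_{n+1}|/(n+1)$. Put $A^+=A+\theta_p^nH$ and $B^+=B+\theta_p^{n+1}H'$. Lemma~\ref{lem:geom}, with $K=n$ and $K=n+1$, gives
\[
\dim_BA^+-\dim_BA\le\tfrac1n+\eta_n,\qquad\dim_BB^+-\dim_BB\le\tfrac1{n+1}+\eta_{n+1}.
\]
These bounds concern $A$ and $B$ separately; diminishing returns transfer them to the sum. Lemma~\ref{lem:submod} with $(U,V,W)=(\theta_p^nH,B,A)$ and then with $(U,V,W)=(\theta_p^{n+1}H',A^+,B)$ yields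
\begin{align*}
\dim_B(A^++B)-\dim_BT&\le\dim_BA^+-\dim_BA+\eta_n\le\tfrac1n+2\eta_n,\\
\dim_B(A^++B^+)-\dim_B(A^++B)&\le\dim_BB^+-\dim_BB+\eta_{n+1}\le\tfrac1{n+1}+2\eta_{n+1}.
\end{align*}
Finally,
\[
A+\theta_pA=H+\sum_{1\le k<n}\theta_p^k(H+H)+\theta_p^nH
\]
arises from $A^+$ by doubling at most $|\tilde g_n|$ bounds, and in the same way $B+\theta_pB$ arises from $B^+$ by doubling at most $|g_{n+1}|$ bounds. As $T+\theta_pT=(A+\theta_pA)+(B+\theta_pB)$, Lemma~\ref{lem:triple} gives $\dim_B(T+\theta_pT)\le\dim_B(A^++B^+)+\eta_n+\eta_{n+1}$. The total loss is at most $\frac1n+\frac1{n+1}+3\eta_n+3\eta_{n+1}\le\frac8n$.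
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
For each $n$ define a lattice path, called path $n$, that starts at $(a_n,0)$ and moves from $(a,b)$ by the following rule. If $f_n(a,b)<s$, go to $(a,b+1)$. If $f_n(a,b)\ge s$ and $a\ge1$, go to $(a-1,b)$. If $f_n(a,b)\ge s$ and $a=0$, stop.

\emph{The path is finite and ends at $(0,a_{n+1})$.} Note that $f_n(0,b)=\dim_BZ_{n+1}(b)$, which is at least $s$ exactly when $b\ge a_{n+1}$. If $b$ is raised at $(a,b)$, then $f_n(0,b)\le f_n(a,b)<s$, so $b<a_{n+1}$. Hence $b\le a_{n+1}$ along the path, and there are at most $a_n+a_{n+1}$ moves. At the last point $(0,b)$ we have $f_n(0,b)\ge s$, so $b=a_{n+1}$.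

\emph{Along the path $|f_n-s|\le1/n$.} We show by induction that $s-\eta_n\le f_n\le s+1/n$. At the start this is \eqref{eq:an}. A move that lowers $a$ starts from a value in $[s,s+1/n]$ and, by monotonicity and \eqref{eq:steps}, lowers it by at most $\eta_n$. A move that raises $b$ starts from a value in $[s-\eta_n,s)$ and raises it by at most $\eta_{n+1}\le1/n$.

List the pairs $(m_{n+1},Q_n(a,b))$ for all points $(a,b)$ of path $1$ in order, then those of path $2$, and so on; this is the sequence $(w_i,Q_i)$. Since each path is finite, $n\to\infty$ as $i\to\infty$. So (P1) holds, and (P2) follows from Lemma~\ref{lem:stable}, which applies once $n\ge p$. For (P3), if $i$ and $i+1$ belong to the same path, then $w_i=w_{i+1}$ and one of $Q_i,Q_{i+1}$ contains the other. A point of $X_i^{<J}+2^{-w_iJ}X_{i+1}$ has all its digits in the larger digit set, and we let $X_i^*$ be the corresponding set. If $i$ ends path $n$, then $X_i=T_n(0,a_{n+1})=Z_{n+1}(a_{n+1})=T_{n+1}(a_{n+1},0)=X_{i+1}$ as sets, only the base changes, and $X_i^{<J}+2^{-w_iJ}X_i=X_i$ by \eqref{eq:rules}.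
\end{proof}

\section{Gluing the chain}\label{sec:glue}

\begin{proposition}\label{prop:glue}
Let $0<s<1$ and let $\theta_1,\theta_2,\dots$ be nonzero reals. There is a compact set $X\subset\mathbb R$ with $0\in X$ that carries a measure of exponent $s$ and satisfies $\overline{\dim}_B(X+\theta_pX)\le s$ for all $p$.
\end{proposition}

The set $X$ uses the digits of $X_1$ for $J_1$ levels, then those of $X_2$ for $J_2$ levels, and so on, with $J_i$ growing fast. Let $(w_i,Q_i)$, $X_i$, $X_i^*$ be as in Proposition~\ref{prop:chain}, and let $d_i=\dim_BX_i$ and $L_i=\max_{x\in X_i}|x|$.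

\subsection*{Separated blocks}
Uniformly distributed digits could concentrate the measure where sums overlap. For the lower bound we therefore select, for each $i$, a separated set of sums of $k_i$ digits that is nearly as large as the dimension allows. Let $\gamma_i=2(L_i+L_{i+1}+2)$. By \eqref{eq:NS} and \eqref{eq:trunc},
\[
S(X_i^{<k},\gamma_i2^{-w_ik})\ge N(X_i^{<k},2\gamma_i2^{-w_ik})\ge\frac{N(X_i,2^{-w_ik})}{\lceil2\gamma_i\rceil\lceil2L_i+1\rceil},
\]
and the right side is $2^{w_ik(d_i+o(1))}$ as $k\to\infty$. So we can fix $k_i\ge1$ and $\mathcal A_i\subset X_i^{<k_i}$ with pairwise distances greater than $\gamma_i2^{-w_ik_i}$ and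
\begin{equation}\label{eq:blocks}
|\mathcal A_i|\ge2^{w_ik_i(d_i-1/i)} .
\end{equation}

\subsection*{The set $X$}
Given positive integers $J_i$, put $R_0=0$, $R_i=R_{i-1}+w_iJ_i$, $Y_i=X_i^{<J_i}$, and
\[
X^{(i)}=\Big\{\sum_{l\ge i}2^{-(R_{l-1}-R_{i-1})}y_l:\ y_l\in Y_l\Big\},\qquad\Phi_i=\Big\{\sum_{l<i}2^{-R_{l-1}}y_l:\ y_l\in Y_l\Big\},\qquad X=X^{(1)}.
\]
We call the $J_i$ levels that make up $y_i$ \emph{stage} $i$. The finite set $\Phi_i$ depends only on $J_1,\dots,J_{i-1}$. If $(w,Q)$ is the pair defining $X_i^*$, then $X_i^*+\theta_pX_i^*=X(w,Q+\theta_pQ)$; let $e_{i,p}$ be its box dimension and $C_{i,p}$ its constant in Lemma~\ref{lem:box}. Put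
\[
c_{i,p}=(1+|\theta_p|)(L_{i+2}+1),\qquad B_i=|\Phi_i|^2\max_{p\le i}\,\lceil2c_{i,p}+1\rceil\,C_{i,p}.
\]
Choose $J_1,J_2,\dots$ in this order, with $J_i$ a multiple of $k_i$ so large that
\begin{itemize}
\item[(a)] $2^{w_iJ_i}\ge2(L_{i+1}+1)$;
\item[(b)] $R_i\ge(i+1)w_{i+1}k_{i+1}$;
\item[(c)] $2^{R_i/i}\ge B_i$.
\end{itemize}
This is possible because the right sides do not depend on $J_i$. By (a), $2^{-w_{l-1}J_{l-1}}|y_l|\le\frac12$ and $2^{-w_kJ_k}\le\frac12$ for all $k$, so for $l>i$ the $l$-th term of an element of $X^{(i)}$ is at most $2^{-(l-i)}$ in absolute value. Hence the series converge uniformly, $X$ is compact, $0\in X$, and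
\begin{equation}\label{eq:tail}
|x|\le L_i+1\qquad(x\in X^{(i)}).
\end{equation}

\subsection*{The upper bound}
Consider a scale $r$ with $2^{-R_{i+1}}\le r\le2^{-R_i}$. The stages after $i+1$ are invisible at this scale, and the stages before $i$ contribute a number of translates that (c) makes negligible. Stage $i$ cannot be treated as a set of translates: $|Y_i|$ may be as large as $|Q_i|^{J_i}$, and because of near-coincidences we cannot bound this by about $2^{w_iJ_id_i}$. Points of $Y_i$ that cluster at scale $2^{-w_iJ_i}$ may separate at finer scales, and taking $J_i$ larger does not help. Property (P3) places stages $i$ and $i+1$ together inside one self-similar set, whose covering numbers are controlled at all scales.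

Fix $p$ and let $i\ge p$. By (P3), the inclusion $Y_{i+1}\subset X_{i+1}$ and \eqref{eq:tail},
\begin{align*}
X&=\Phi_i+2^{-R_{i-1}}\big(Y_i+2^{-w_iJ_i}Y_{i+1}\big)+2^{-R_{i+1}}X^{(i+2)}\\
&\subset\Phi_i+2^{-R_{i-1}}X_i^*+r\,[-L_{i+2}-1,\,L_{i+2}+1].
\end{align*}
Therefore $X+\theta_pX\subset(\Phi_i+\theta_p\Phi_i)+2^{-R_{i-1}}(X_i^*+\theta_pX_i^*)+[-c_{i,p}r,c_{i,p}r]$. Since $r\le2^{R_{i-1}}r\le1$, the bounds \eqref{eq:thick}, Lemma~\ref{lem:box} and (c) give
\[
N(X+\theta_pX,r)\le|\Phi_i|^2\lceil2c_{i,p}+1\rceil\,N(X_i^*+\theta_pX_i^*,2^{R_{i-1}}r)\le B_ir^{-e_{i,p}}\le r^{-e_{i,p}-1/i},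
\]
where the last step uses $B_i\le2^{R_i/i}\le r^{-1/i}$. As $r\to0$ we have $i\to\infty$, and $\limsup_ie_{i,p}\le s$ by (P2). Hence $\overline{\dim}_B(X+\theta_pX)\le s$.

\subsection*{The measure}
Divide stage $i$ into $J_i/k_i$ blocks of $k_i$ levels. Number all blocks $b=1,2,\dots$ in order, let $i(b)$ be the stage of block $b$, and put $\tau_0=0$, $\tau_b=\tau_{b-1}+w_{i(b)}k_{i(b)}$. A \emph{code} is a sequence $(\alpha_b)$ with $\alpha_b\in\mathcal A_{i(b)}$. It defines the point $\sum_{b\ge1}2^{-\tau_{b-1}}\alpha_b$, which lies in $X$ because the blocks of stage $i$ concatenate to an element of $Y_i$. Let $\mu$ be the law of this point when the $\alpha_b$ are independent and uniform.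

Let $i=i(b)$. The part of the sum after block $b$, multiplied by $2^{\tau_b}$, is an element of $X_i$ (the rest of stage $i$) plus $2^{-(R_i-\tau_b)}$ times an element of $X^{(i+1)}$, where $\tau_b\le R_i$. By \eqref{eq:tail} it is at most $L_i+L_{i+1}+1$ in absolute value. So two codes that first differ in block $b$ define points at distance greater than
\[
2^{-\tau_{b-1}}\gamma_i2^{-w_ik_i}-2(L_i+L_{i+1}+1)2^{-\tau_b}=2\cdot2^{-\tau_b}.
\]
Let $2^{-\tau_{b+1}}<r\le2^{-\tau_b}$. All codes whose points lie in a ball $B(x,r)$ then agree in the first $b$ blocks, and \eqref{eq:blocks} gives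
\[
\mu(B(x,r))\le\prod_{l\le b}|\mathcal A_{i(l)}|^{-1}\le2^{-\sigma_b\tau_b},\qquad\sigma_b=\frac1{\tau_b}\sum_{l\le b}(\tau_l-\tau_{l-1})\Big(d_{i(l)}-\frac1{i(l)}\Big).
\]
The number $\sigma_b$ is a weighted average of terms that tend to $s$ by (P1), with total weight $\tau_b\to\infty$, so $\sigma_b\to s$. If block $b+1$ lies in stage $i\ge2$, then (b) gives $\tau_{b+1}-\tau_b=w_ik_i\le R_{i-1}/i\le\tau_b/i$, so $\tau_b/\tau_{b+1}\to1$. For large $b$ we have $\sigma_b>0$, and $r>2^{-\tau_{b+1}}$ gives $\mu(B(x,r))\le r^{\sigma_b\tau_b/\tau_{b+1}}$ for all $x$. The exponent tends to $s$, so $\mu$ has exponent $s$. This proves Proposition~\ref{prop:glue}.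

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s=t/2\in(0,1)$. List the slopes $e_2/e_1$ of all $e=(e_1,e_2)\in\Omega$ with $e_1e_2\ne0$ as $\theta_1,\theta_2,\dots$, with repetitions if there are finitely many, and put $\theta_p=1$ for all $p$ if there are none. This is the only use of the countability of $\Omega$. Let $X$ and $\mu$ be as in Proposition~\ref{prop:glue}. Since $0\in X$, we have $X\subset X+\theta_1X$, so $\overline{\dim}_BX\le s$. By (D4), applied to $\mu$ and to $\mu\times\mu$, and by (D1) and (D2),
\[
s\le\dim_HX\le\overline{\dim}_BX\le s,\qquad2s\le\dim_H(X\times X)\le\overline{\dim}_B(X\times X)\le2s .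
\]
Choose $h>0$ with $X\subset[-h,h]$ and let $E=\{(\frac{x+h}{2h},\frac{y+h}{2h}):x,y\in X\}\subset[0,1]^2$. Then $\dim_HE=\overline{\dim}_BE=t$.

For $e=(e_1,e_2)\in S^1$ the set $\pi_e(E)$ is a translate of $\frac1{2h}(e_1X+e_2X)$. As $0\in X$, the set $e_1X+e_2X$ contains $e_1X$ and $e_2X$, and one of $e_1,e_2$ is nonzero, so $\dim_H\pi_e(E)\ge s$. Let $e\in\Omega$. If $e_1e_2=0$, then $e_1X+e_2X=\pm X$. Otherwise $e_1X+e_2X=e_1(X+\theta_pX)$ for some $p$. In both cases $\overline{\dim}_B\pi_e(E)\le s$, and the second claim follows from (D1).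
\end{proof}

\section{All pairs $(t,u)$}\label{sec:class}

Values $u>t/2$ are reached by thinning. Upper box dimension does not see the difference between a set and a dense subset, whereas a countable set has Hausdorff dimension $0$. So the Hausdorff dimension of a set can be lowered while the box dimensions of its projections stay fixed.

\begin{lemma}\label{lem:thin}
Let $K\subset\mathbb R^2$ be compact and nonempty, and let $0\le t\le\dim_HK$. There is $E\subset K$ with $\dim_HE=t$ and $\overline{\dim}_B\pi_e(E)=\overline{\dim}_B\pi_e(K)$ for all $e\in S^1$.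
\end{lemma}

\begin{proof}
First, $K$ contains a compact set $F$ with $\dim_HF=t$. For $t=0$ take a point, and for $t=\dim_HK$ take $K$. If $0<t<\dim_HK$, then $\mathcal H^t(K)=\infty$, and by a theorem of Besicovitch \cite[Theorem~5.4]{Fal} the compact set $K$ contains a compact set $F$ with $0<\mathcal H^t(F)<\infty$; such a set has dimension $t$. Let $D$ be a countable dense subset of $K$ and $E=F\cup D$. Then $\dim_HE=t$ by (D3). Since $\pi_e$ is continuous, $\pi_e(E)$ is a dense subset of $\pi_e(K)$, and (D3) gives the second claim.
\end{proof}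

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Necessity is \eqref{eq:two} in case (i) and \eqref{eq:one} in case (ii). For sufficiency, by Lemma~\ref{lem:thin}, it is enough to find a nonempty compact set $K\subset[0,1]^2$ with $\dim_HK\ge t$ and $\overline{\dim}_B\pi_e(K)=u$ for all $e\in\Omega$.

(i) Let $t\le2u$. Take for $K$ a point if $u=0$, the square $[0,1]^2$ if $u=1$, and the set of Theorem~\ref{thm:main} with $2u$ in place of $t$ if $0<u<1$. In each case $\dim_HK=2u\ge t$ and the projections in the directions of $\Omega$ have upper box dimension $u$.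

(ii) Let $t\le u+1$ and $\Omega\subset\{e,-e\}$; the two directions give the same projection. We need a compact set $C\subset[0,1]$ with $\overline{\dim}_BC=u$ and $\dim_H(C\times[0,1])\ge u+1$. For $u=0$ take a point and for $u=1$ take $[0,1]$. For $0<u<1$ take the set of Proposition~\ref{prop:rational} with $s=u$. The case $\theta=0$ gives $\overline{\dim}_BC\le u$. Its measure $\mu$ has exponent $u$ and Lebesgue measure on $[0,1]$ has exponent $1$, so (D4) gives $\dim_HC\ge u$ and $\dim_H(C\times[0,1])\ge u+1$. Now rotate $C\times[0,1]$ about the origin so that $(1,0)$ goes to $e$, scale by $1/(2\sqrt2)$, and translate by $(\frac12,\frac12)$. The image $K$ lies in $[0,1]^2$, has $\dim_HK\ge u+1\ge t$, and $\pi_e(K)$ is similar to $C$.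
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM} Changhao Chen and Zhengyan Miao, \emph{Arithmetic structure of the exceptional set of projections}, arXiv:2210.12677 (2022).

\bibitem{Fal} Falconer, \emph{The Geometry of Fractal Sets}.

\end{thebibliography}
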